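\title{Quasi-convex null sequences in abelian topological groups}

\begin{abstract}
A subset $E$ of an abelian topological group $G$ is quasi-convex if every point outside $E$ can be separated from $E$ by a continuous character that maps $E$ into the arc $[-\frac14,\frac14]$ of $\mathbb{R}/\mathbb{Z}$ and the point outside this arc. We prove that if the characters of $G$ separate points, then every null sequence $(g_j)$ with $2g_j\neq0\neq3g_j$ has a subsequence $(x_n)$ such that $\{0\}\cup\{\pm x_n\}$ is quasi-convex. It follows that a Hausdorff abelian group $G$ admits a non-trivial quasi-convex null sequence if and only if its characters separate points and neither of the subgroups $G[2]$, $G[3]$ is sequentially open. This gives an affirmative answer to a problem of Dikranjan and Luk\'acs on precompact and locally precompact groups.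
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, groups are abelian and topological groups are Hausdorff. Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$; a real number and its class in $\mathbb{T}$ are denoted by the same symbol. For $t\in\mathbb{T}$ let $\|t\|$ be the distance from a real representative of $t$ to the nearest integer. Then $\|s+t\|\le\|s\|+\|t\|$, $\|-t\|=\|t\|$, and $\|r\|=|r|$ for real $r$ with $|r|\le\frac12$. Put
\[
\mathbb{T}_+=\{t\in\mathbb{T}:\|t\|\le\tfrac14\},
\]
the image of $[-\frac14,\frac14]$. A \emph{character} of a topological group $G$ is a continuous homomorphism $G\to\mathbb{T}$, and $\widehat G$ is the group of all characters. For $E\subseteq G$ and $A\subseteq\widehat G$ let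
\[
E^\triangleright=\{\chi\in\widehat G:\chi(E)\subseteq\mathbb{T}_+\},\qquad
A^\triangleleft=\{x\in G:\chi(x)\in\mathbb{T}_+\text{ for all }\chi\in A\}.
\]
The set $E^{\triangleright\triangleleft}$ contains $E$ and $0$, and it is closed and symmetric. We call $E$ \emph{quasi-convex} if $E=E^{\triangleright\triangleleft}$, that is, if for every $y\notin E$ some character maps $E$ into $\mathbb{T}_+$ and $y$ outside $\mathbb{T}_+$.

This imitates the Hahn--Banach description of the closed, convex, symmetric subsets of a real normed space: a point $y$ outside such a set is separated from it by a functional $f$ with $|f|\le1$ on the set and $|f(y)|>1$. Characters, however, wind around a circle, and so they can separate a point from a set that surrounds it. For instance, $\{0,\pm1,\pm\frac15\}$ is quasi-convex in $\mathbb{R}$ (Example~\ref{ex:real}). It is natural to ask how thin an infinite quasi-convex set can be, and the thinnest infinite compact sets are convergent sequences with their limits. A sequence $(x_n)$ in $G$ is \emph{null} if $x_n\to0$; it is \emph{quasi-convex} if the set $S=\{0\}\cup\{\pm x_n:n\in\mathbb{N}\}$ is quasi-convex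 in $G$, and \emph{non-trivial} if $S$ is infinite. Which groups admit a non-trivial quasi-convex null sequence?

\begin{example}\label{ex:product}
Let $G=(\mathbb{Z}/q\mathbb{Z})^{\mathbb{N}}$ with the product topology, let $e_n\in G$ have $n$-th coordinate $1$ and all other coordinates $0$, and let $S=\{0\}\cup\{\pm e_n\}$. The sequence $(e_n)$ is null.

Let $q=4$ and $y\in S^{\triangleright\triangleleft}$. The character $z\mapsto z_n/4$ lies in $S^\triangleright$, so $y_n\neq2$ and every coordinate of $y$ is $0$ or $\pm1$. If $y_m$ and $y_n$ were both non-zero for some $m\ne n$, the character $z\mapsto(y_mz_m+y_nz_n)/4$ would lie in $S^\triangleright$ and map $y$ to $\frac12$. Hence $y\in S$, and $(e_n)$ is quasi-convex.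

Let $q\in\{2,3\}$ and $\chi\in S^\triangleright$. Then $\chi(e_n)\in\mathbb{T}_+$ and $q\chi(e_n)=0$. Since $\frac12$ and $\pm\frac13$ are not in $\mathbb{T}_+$, we get $\chi(e_n)=0$ for all $n$, and $\chi=0$ because the $e_n$ generate a dense subgroup. So $S^{\triangleright\triangleleft}=G\neq S$.
\end{example}

Elements of order $2$ and $3$ are thus invisible to the characters that map them into $\mathbb{T}_+$, and a group whose null sequences end up among such elements is not expected to have quasi-convex ones. To make this precise, put $G[m]=\{g\in G:mg=0\}$, and call a subset $A$ of a topological space \emph{sequentially open} if every sequence that converges to a point of $A$ has all but finitely many terms in $A$. Recall that $G$ is \emph{precompact} if it is topologically isomorphic to a subgroup of a compact group (equivalently, totally bounded), and \emph{locally precompact} if it is topologically isomorphic to a subgroup of a locally compact group. It is known that if $G[2]$ or $G[3]$ is sequentially open in a (locally) precompact group $G$, then $G$ admits no non-trivial quasi-convex null sequence. The converse is known when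 $G$ is precompact and bounded ($nG=\{0\}$ for some $n\ge1$), minimal (no strictly coarser Hausdorff group topology exists on $G$), totally minimal (every Hausdorff quotient of $G$ is minimal), or $\omega$-bounded (countable subsets have compact closure). The following problem is posed in~\cite{DL}.

\medskip
\noindent\textbf{Problem.} \emph{Let $G$ be a precompact group or, more generally, a locally precompact group, and suppose that $G$ admits no non-trivial quasi-convex null sequence. Is one of the subgroups $G[2]$, $G[3]$ sequentially open in $G$?}
\medskip

Example~\ref{ex:product} suggests that the orders $2$ and $3$ are the only obstruction. Its proof, though, uses characters whose values at the $e_n$ can be prescribed independently, and the terms of a null sequence in a general group have no such independence. The point of this paper is that a sufficiently sparse subsequence has it approximately, and that this suffices. The only property of $G$ that we use is the following: $G$ is \emph{MAP} (maximally almost periodic) if $\widehat G$ separates the points of $G$.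

\begin{theorem}\label{thm:sub}
Let $G$ be a MAP group and $(g_j)$ a null sequence in $G$ with $2g_j\neq0\neq3g_j$ for all $j$. Then $(g_j)$ has a subsequence $(x_n)_{n\ge1}$ such that for every $J\subseteq\{1,2,\dots\}$ the set $S_J=\{0\}\cup\{\pm x_n:n\in J\}$ is quasi-convex in $G$. In particular, $(x_n)$ is a non-trivial quasi-convex null sequence, and so is each of its subsequences.
\end{theorem}

\begin{theorem}\label{thm:answer}
If $G$ is MAP (in particular, if $G$ is precompact or locally precompact) and admits no non-trivial quasi-convex null sequence, then $G[2]$ or $G[3]$ is sequentially open in $G$.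
\end{theorem}

So the answer to the Problem is affirmative in both classes.

\begin{theorem}\label{thm:class}
An abelian Hausdorff group $G$ admits a non-trivial quasi-convex null sequence if and only if $G$ is MAP and neither $G[2]$ nor $G[3]$ is sequentially open in $G$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
In a MAP group $G$, a null sequence has a subsequence that is a non-trivial quasi-convex sequence if and only if infinitely many of its terms lie outside $G[2]\cup G[3]$.
\end{theorem}

The passage to a subsequence in Theorem~\ref{thm:sub} cannot be avoided.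

\begin{example}\label{ex:dyadic}
The characters of $\mathbb{R}$ are the maps $\chi_r(x)=rx$ with $r\in\mathbb{R}$. Let $S=\{0\}\cup\{\pm2^{-n}:n\ge0\}$ and $\chi_r\in S^\triangleright$. For large $n$ we have $|r2^{-n}|\le\frac14$. If this holds for some $n\ge1$, then $|r2^{-n+1}|\le\frac12$, so $|r2^{-n+1}|=\|\chi_r(2^{-n+1})\|\le\frac14$. Descending to $n=0$ gives $|r|\le\frac14$, and therefore $[-1,1]\subseteq S^{\triangleright\triangleleft}$.
\end{example}

Section~\ref{sec:obstruction} deduces Theorems~\ref{thm:answer}--\ref{thm:sharp} from Theorem~\ref{thm:sub}, whose proof occupies the rest of the paper. Section~\ref{sec:cyclic} treats cyclic groups and an example in $\mathbb{R}$ that contains the whole scheme. Section~\ref{sec:small} constructs characters that nearly vanish on a given finite set and take prescribed values on late terms of a null sequence. With these, Section~\ref{sec:extend} enlarges a finite quasi-convex set by one term, and Section~\ref{sec:limit} passes to the infinite set.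

We say that $g\in G$ has \emph{order at least $4$} if $g\notin G[2]\cup G[3]$. This means that $kg\neq0$ for $k=1,2,3$; infinite order is allowed.

\section{The obstruction and the reduction to Theorem~\ref{thm:sub}}\label{sec:obstruction}

If every character in $S^\triangleright$ vanishes at $t$, then $S^{\triangleright\triangleleft}$ is invariant under translation by $t$. A non-trivial null sequence accumulates only at $0$ and so cannot be invariant under a non-zero translation. This one observation gives both necessary conditions.

\begin{lemma}\label{lem:obstruction}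
Let $(x_n)$ be a non-trivial quasi-convex null sequence in a group $G$. Then $G$ is MAP, and every non-zero term $x_n$ has order at least $4$. In particular, infinitely many terms lie outside $G[2]\cup G[3]$.
\end{lemma}

\begin{proof}
Let $S=\{0\}\cup\{\pm x_n\}$ and $N=\{t\in G:\chi(t)=0\text{ for all }\chi\in S^\triangleright\}$. We show that $N=\{0\}$. Every symmetric neighborhood of $0$ contains all but finitely many points of $S$, so every sequence of distinct points of $S$ converges to $0$. As $S$ is infinite, there is such a sequence $(t_m)$. Let $t\in N$. For $\chi\in S^\triangleright$ we have $\chi(t+t_m)=\chi(t_m)\in\mathbb{T}_+$, so $t+t_m\in S^{\triangleright\triangleleft}=S$. The points $t+t_m$ are distinct points of $S$, so they converge to $0$; they also converge to $t$. Since $G$ is Hausdorff, $t=0$.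

A point at which all characters of $G$ vanish lies in $N$, so $G$ is MAP. If $x_n\in G[2]\cup G[3]$ and $\chi\in S^\triangleright$, then $\chi(x_n)\in\mathbb{T}_+\cap\{0,\frac12,\pm\frac13\}=\{0\}$; thus $x_n\in N$ and $x_n=0$. Finally, infinitely many terms are non-zero because $S$ is infinite.
\end{proof}

The next lemma explains why the condition in the Problem concerns $G[2]$ and $G[3]$ separately: a null sequence of elements of order $2$ and one of elements of order $3$ add up to a null sequence of elements of order $6$.

\begin{lemma}\label{lem:seqopen}
Neither $G[2]$ nor $G[3]$ is sequentially open in $G$ if and only if $G$ has a null sequence all of whose terms have order at least $4$.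
\end{lemma}

\begin{proof}
Such a sequence converges to $0\in G[2]\cap G[3]$ and has no term in $G[2]$ or in $G[3]$, so neither subgroup is sequentially open. Conversely, suppose that neither is. Some sequence converges to a point $a\in G[2]$ and has infinitely many terms outside $G[2]$. Subtracting $a$ from these terms gives a null sequence $(a_n)$ with $a_n\notin G[2]$ for all $n$, because $G[2]$ is a subgroup. The same argument for $G[3]$ gives a null sequence $(b_n)$ with $b_n\notin G[3]$ for all $n$. If infinitely many $a_n$ lie outside $G[3]$, or infinitely many $b_n$ lie outside $G[2]$, these terms form the required sequence. Otherwise $3a_n=0$ and $2b_n=0$ for large $n$. Then $g_n=a_n+b_n\to0$, and $2g_n=2a_n\neq0$ and $3g_n=3b_n\neq0$ for large $n$.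
\end{proof}

We recall that the characters of a locally compact abelian group separate its points; in our terms, locally compact groups, and in particular compact groups, are MAP.

\begin{proof}[Proof of Theorems~\ref{thm:answer}, \ref{thm:class} and~\ref{thm:sharp}, assuming Theorem~\ref{thm:sub}]
Let $G$ be MAP with neither $G[2]$ nor $G[3]$ sequentially open. Lemma~\ref{lem:seqopen} provides a null sequence to which Theorem~\ref{thm:sub} applies, so $G$ admits a non-trivial quasi-convex null sequence. This proves Theorem~\ref{thm:answer} for MAP groups and the ``if'' part of Theorem~\ref{thm:class}. A locally precompact group $G$ is MAP: the closure of $G$ in a locally compact group containing it is a locally compact abelian group, and the restrictions of its characters separate the points of $G$. Precompact groups are locally precompact, so Theorem~\ref{thm:answer} is proved.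

If $G$ admits a non-trivial quasi-convex null sequence, then by Lemma~\ref{lem:obstruction} the group $G$ is MAP and the non-zero terms form a null sequence of elements of order at least $4$. By Lemma~\ref{lem:seqopen}, neither $G[2]$ nor $G[3]$ is sequentially open. This completes Theorem~\ref{thm:class}.

In Theorem~\ref{thm:sharp}, the ``if'' part is Theorem~\ref{thm:sub} applied to the subsequence of terms outside $G[2]\cup G[3]$, and the ``only if'' part is Lemma~\ref{lem:obstruction} applied to the quasi-convex subsequence, which is again null.
\end{proof}

\section{Cyclic groups and a model case}\label{sec:cyclic}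

\begin{lemma}\label{lem:arc}
\begin{enumerate}
\item[(a)] The only subgroup of $\mathbb{T}$ contained in $\mathbb{T}_+$ is $\{0\}$.
\item[(b)] If $t,2t,3t\in\mathbb{T}_+$, then $\|t\|\le\frac1{12}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $0<\|t\|\le\frac14$, then $2^k\|t\|\in(\frac14,\frac12]$ for some $k$, and $2^kt\notin\mathbb{T}_+$.

(b) From $\|t\|\le\frac14$ we get $2\|t\|=\|2t\|\le\frac14$. Then $3\|t\|\le\frac38$, so $3\|t\|=\|3t\|\le\frac14$.
\end{proof}

If $qx=0$, then every character maps $x$ into $\mathbb{T}[q]$. This group is $\frac1q\mathbb{Z}/\mathbb{Z}$ for $q\ge1$, and $\mathbb{T}[0]=\mathbb{T}$, so the value $q=0$ covers the case where no such relation is available. Later the values of characters will be known only in the limit, and a limit on the boundary of $\mathbb{T}_+$ does not tell us whether nearby values lie in $\mathbb{T}_+$, unless the values are confined to a finite set. We therefore single out the interior of $\mathbb{T}_+\cap\mathbb{T}[q]$ relative to $\mathbb{T}[q]$: for $q=0$ or $q\ge4$ put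
\[
P_0=\{t\in\mathbb{T}:\|t\|<\tfrac14\},\qquad P_q=\mathbb{T}_+\cap\mathbb{T}[q]\quad(q\ge4).
\]
Each $P_q$ is symmetric, open in $\mathbb{T}[q]$ and contained in $\mathbb{T}_+$, and $P_0\cap\mathbb{T}[q]\subseteq P_q$.

\begin{lemma}\label{lem:cyclic}
Let $q=0$ or $q\ge4$.
\begin{enumerate}
\item[(a)] If $l\in\mathbb{Z}$ and $lP_q\subseteq\mathbb{T}_+$, then $l\equiv0,1$ or $-1\pmod q$ (for $q=0$: $l\in\{0,\pm1\}$).
\item[(b)] There is a real number $u_q$ with $\frac18<u_q\le\frac14$ and $u_q\in P_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $q=0$. If $|l|\ge3$, then $u=\frac1{2|l|}\in P_0$ and $lu=\frac12$ in $\mathbb{T}$. If $|l|=2$, then $u=\frac15\in P_0$ and $\|lu\|=\frac25$. This proves (a), and $u_0=\frac15$ proves (b).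

Let $q\ge4$. For (a), suppose that $l\not\equiv0,\pm1$. The hypothesis depends only on $\pm l$ modulo $q$, so we may assume $2\le l\le q/2$. It suffices to find an integer $m$ with $1\le m\le q/4$ and $\frac14<\frac{ml}q\le\frac12$, for then $\frac mq\in P_q$ and $l\cdot\frac mq\notin\mathbb{T}_+$. If $\frac lq>\frac14$, take $m=1$. If $\frac lq\le\frac14$, then $q\ge4l\ge8$; let $m$ be the least integer with $\frac{ml}q>\frac14$. From $\frac{(m-1)l}q\le\frac14$ we obtain $\frac{ml}q\le\frac14+\frac lq\le\frac12$ and $m\le1+\frac q{4l}\le1+\frac q8\le\frac q4$. For (b), let $u_q=\lfloor q/4\rfloor/q\le\frac14$. If $4\le q\le7$, then $u_q=\frac1q\ge\frac17$, and if $q\ge8$, then $u_q>\frac14-\frac1q\ge\frac18$.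
\end{proof}

For $q\ge4$, part (a) says that $\{0,\pm1\}$ is quasi-convex in $\mathbb{Z}/q\mathbb{Z}$, whose characters are the maps $l\mapsto lu$ with $u\in\mathbb{T}[q]$. Part (b) excludes sums of two terms, because two numbers in $(\frac18,\frac14]$ add up to a number in $(\frac14,\frac12]$. Together they extend Example~\ref{ex:product} to $\prod_n\mathbb{Z}/q_n\mathbb{Z}$ with all $q_n\ge4$: by (a) every coordinate of $y\in S^{\triangleright\triangleleft}$ is $0$ or $\pm1$, and if $y_m,y_n\neq0$, the character $z\mapsto y_mz_mu_{q_m}+y_nz_nu_{q_n}$ in $S^\triangleright$ maps $y$ to $u_{q_m}+u_{q_n}\notin\mathbb{T}_+$. For $q=2,3$ we have $\mathbb{T}_+\cap\mathbb{T}[q]=\{0\}$, and (b) fails.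

Here is a case in which the two elements are not independent, but one is much smaller than the other.

\begin{example}\label{ex:real}
Let $M\ge5$ be an integer. We show that $E=\{0,\pm1,\pm\frac1M\}$ is quasi-convex in $\mathbb{R}$. Let $y\in E^{\triangleright\triangleleft}$, and let $\chi_r$ be as in Example~\ref{ex:dyadic}. The characters $\chi_r$ with $r\in M\mathbb{Z}$ vanish on $E$, so their values at $y$ form a subgroup contained in $\mathbb{T}_+$. By Lemma~\ref{lem:arc}(a), $My\in\mathbb{Z}$. Write $y=c+\frac dM$ with integers $c,d$ and $|d|\le M/2$.

\emph{Characters that are small at $\frac1M$ determine the large part $c$.} If $|r|\le\frac14$, then $\chi_r\in E^\triangleright$. If $|c|\ge2$, then $r=\frac1{2|c|}$ gives $\chi_r(y)=\frac12+\frac{rd}M$ with $|\frac{rd}M|\le\frac18$, so $\chi_r(y)\notin\mathbb{T}_+$. Hence $c\in\{0,\pm1\}$.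

\emph{Characters that vanish at $1$ determine the small part $\frac dM$.} For $k\in\mathbb{Z}$ we have $\chi_k(1)=0$, $\chi_k(\frac1M)=\frac kM$ and $\chi_k(y)=d\cdot\frac kM$. Hence $dP_M\subseteq\mathbb{T}_+$, and Lemma~\ref{lem:cyclic}(a) with $|d|\le M/2$ gives $d\in\{0,\pm1\}$.

\emph{A sum of characters of the two kinds excludes the mixed points.} If $c$ and $d$ are both non-zero, then after replacing $y$ by $-y$ if necessary, $y=1+\frac\sigma M$ with $\sigma=\pm1$. Let $r=\frac14+\sigma$. Then $\chi_r(1)=\frac14$ and $|\frac rM|\le\frac5{4M}\le\frac14$, so $\chi_r\in E^\triangleright$. But $\chi_r(y)=\frac14+\frac{\sigma r}M$ with $0<\frac{\sigma r}M\le\frac14$, so $\chi_r(y)\notin\mathbb{T}_+$. Hence $y\in E$.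
\end{example}

The three italicized steps are the three steps in the proof of Proposition~\ref{prop:extend}, with $1$ replaced by terms $x_1,\dots,x_n$ already chosen and $\frac1M$ by a late term $g_j$. Characters that are small at $g_j$ cost nothing, since $\chi(g_j)\to0$ for each fixed $\chi$. Characters that vanish on the old terms may not exist: a character $\chi_r$ of $\mathbb{R}$ that vanishes at $1$ and at $\sqrt2$ is zero. We have to make do with characters that nearly vanish at $x_1,\dots,x_n$, and to show that there are enough of them.

\section{Characters that are small on a finite set}\label{sec:small}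

\subsection*{Duality}
For a group $B$ without topology let $B^*=\operatorname{Hom}(B,\mathbb{T})$ with the topology of pointwise convergence. It is a closed subgroup of $\mathbb{T}^B$, hence a compact group, and it is metrizable if $B$ is countable. By Pontryagin duality, every character of $B^*$ is the evaluation $\varphi\mapsto\varphi(b)$ at some $b\in B$. We identify $(\mathbb{Z}^d)^*$ with $\mathbb{T}^d$, where $t\in\mathbb{T}^d$ acts by $k\mapsto\sum_ik_it_i$. The \emph{annihilator} of a subgroup $D\le B^*$ is $D^\perp=\{b\in B:\varphi(b)=0\text{ for all }\varphi\in D\}$.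

\begin{lemma}\label{lem:dense}
The closure of a subgroup $D\le B^*$ is the set of all $\varphi\in B^*$ that vanish on $D^\perp$. In particular, if $D$ separates the points of $B$, then $D$ is dense in $B^*$; and a closed subgroup of $\mathbb{T}$ with annihilator $q\mathbb{Z}$ equals $\mathbb{T}[q]$.
\end{lemma}

\begin{proof}
Elements of $\overline D$ vanish on $D^\perp$ by continuity. If $\varphi\notin\overline D$, then the compact group $B^*/\overline D$ has a character that does not vanish at the class of $\varphi$. Composed with the quotient map, it is evaluation at some $b\in B$, and then $b\in D^\perp$ and $\varphi(b)\neq0$.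
\end{proof}

For the rest of this section, $G$ is a MAP group and $x_1,\dots,x_n\in G$ with $n\ge0$. By Lemma~\ref{lem:dense}, for every subgroup $B\le G$ the restrictions of characters of $G$ are dense in $B^*$: any homomorphism $B\to\mathbb{T}$, continuous or not, can be approximated at finitely many points by a character of $G$.

\subsection*{A finiteness lemma}
For $\delta>0$ let
\[
B_\delta=\{\chi\in\widehat G:\|\chi(x_i)\|<\delta\text{ for }i\le n\}.
\]
We want characters in $B_\delta$ that are large at a given point $z\neq0$. This is impossible for the points of $B_\delta^\triangleleft$, such as $z=x_1$ when $\delta\le\frac14$. There are only finitely many of these points, so a null sequence eventually avoids the non-zero ones.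

\begin{lemma}\label{lem:finite}
The set $B_\delta^\triangleleft$ is finite for every $\delta>0$.
\end{lemma}

\begin{proof}
Let $A=\langle x_1,\dots,x_n\rangle$ and $z\in B_\delta^\triangleleft$.

First, $z\in A$. Otherwise $\langle A,z\rangle/A$ is a non-trivial cyclic group generated by the class of $z$. Map this class to $\frac12$ if the group is infinite, and to $\lfloor m/2\rfloor/m\in[\frac13,\frac12]$ if the group has order $m\ge2$. This gives a homomorphism $\varphi\in\langle A,z\rangle^*$ with $\varphi(x_i)=0$ for all $i$ and $\|\varphi(z)\|>\frac14$. By density, some $\chi\in\widehat G$ satisfies $\|\chi(x_i)\|<\delta$ for all $i$ and $\|\chi(z)\|>\frac14$, contrary to $z\in B_\delta^\triangleleft$.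

Next, let $U_\delta=\{\varphi\in A^*:\|\varphi(x_i)\|<\delta\text{ for }i\le n\}$, an open neighborhood of $0$ in $A^*$. The restrictions of the characters in $B_\delta$ are the restrictions of characters of $G$ that lie in $U_\delta$, so they are dense in $U_\delta$. As $\mathbb{T}_+$ is closed, $\varphi(z)\in\mathbb{T}_+$ for all $\varphi\in U_\delta$. If $\theta\in U_{\delta/3}$, then $\theta,2\theta,3\theta\in U_\delta$, and Lemma~\ref{lem:arc}(b) gives $\|\theta(z)\|\le\frac1{12}$.

Cover the compact group $A^*$ by translates $\varphi_1+U_{\delta/3},\dots,\varphi_Q+U_{\delta/3}$, and partition $\mathbb{T}$ into $13$ half-open arcs of length $\frac1{13}$. Suppose that $z,z'\in B_\delta^\triangleleft$ and that $\varphi_\nu(z)$ and $\varphi_\nu(z')$ lie in the same arc for each $\nu\le Q$. Every $\varphi\in A^*$ has the form $\varphi_\nu+\theta$ with $\theta\in U_{\delta/3}$, so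
\[
\|\varphi(z-z')\|\le\|\varphi_\nu(z)-\varphi_\nu(z')\|+\|\theta(z)\|+\|\theta(z')\|<\tfrac1{13}+\tfrac1{12}+\tfrac1{12}<\tfrac14.
\]
The subgroup $\{\varphi(z-z'):\varphi\in A^*\}$ of $\mathbb{T}$ is trivial by Lemma~\ref{lem:arc}(a), and $z=z'$ because $G$ is MAP. Hence $B_\delta^\triangleleft$ has at most $13^Q$ elements.
\end{proof}

\subsection*{Limits along an ultrafilter}
We want to describe the possible limits of $\eta_j(g_j)$, where $(g_j)$ is null and the characters $\eta_j$ tend to $0$ at each $x_i$. Duality applies once these limits form a group. Ordinary cluster points need not form one, because two sequences of characters may converge along disjoint subsequences, so we take all limits along one ultrafilter.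

A \emph{non-principal ultrafilter} on $\mathbb{N}$ is a family $\mathcal U$ of infinite subsets of $\mathbb{N}$ that is closed under finite intersections and supersets and contains $V$ or $\mathbb{N}\setminus V$ for each $V\subseteq\mathbb{N}$. Such families exist by Zorn's lemma, and they contain all cofinite sets. A property holds \emph{for $\mathcal U$-most $j$} if the set of $j$ for which it holds is in $\mathcal U$. Finitely many such properties hold simultaneously for $\mathcal U$-most $j$, hence for some $j$; and a property that does not hold for $\mathcal U$-most $j$ fails for $\mathcal U$-most $j$. Every sequence $(t_j)$ in a compact Hausdorff space has a unique limit $t=\lim_{\mathcal U}t_j$, defined by the condition that each neighborhood of $t$ contains $t_j$ for $\mathcal U$-most $j$. It equals the ordinary limit when that exists, and it commutes with continuous maps, in particular with addition in $\mathbb{T}$ and with $\|\cdot\|$. We use two simple principles.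

\begin{lemma}\label{lem:ultra}
\begin{enumerate}
\item[(a)] If $V_1,V_2,\ldots\in\mathcal U$, there are a set $V\in\mathcal U$ and positive integers $m(j)$, $j\in V$, such that $j\in V_{m(j)}$ for all $j\in V$ and $\{j\in V:m(j)\ge M\}\in\mathcal U$ for every $M$.
\item[(b)] Let $q=0$ or $q\ge4$. Let $a_j\in G$ satisfy $qa_j=0$ for $\mathcal U$-most $j$, and let $\chi_j\in\widehat G$ satisfy $\lim_{\mathcal U}\chi_j(a_j)\in P_q$. Then $\chi_j(a_j)\in P_q$ for $\mathcal U$-most $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $V_m'=V_1\cap\dots\cap V_m\cap\{j:j\ge m\}$ belong to $\mathcal U$, decrease, and have empty intersection. Let $V=V_1'$ and let $m(j)$ be the largest $m$ with $j\in V'_m$. Then $\{j\in V:m(j)\ge M\}=V'_M$.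

(b) Write $P_q=O\cap\mathbb{T}[q]$ with $O$ open in $\mathbb{T}$. For $\mathcal U$-most $j$ the value $\chi_j(a_j)$ lies both in $O$ and in $\mathbb{T}[q]$.
\end{proof}

Let $(g_j)$ and $(w_j)$ be null sequences in $G$. The second sequence will be the small part of a point that we want to separate, like $\frac dM$ in Example~\ref{ex:real}, and we need to know how its values are tied to those of $g_j$. Call a sequence $(\eta_j)$ in $\widehat G$ \emph{negligible} if $\lim_{\mathcal U}\eta_j(x_i)=0$ for all $i\le n$. Put
\begin{align*}
H&=\{\textstyle\lim_{\mathcal U}(\eta_j(g_j),\eta_j(w_j)):(\eta_j)\text{ negligible}\}\subseteq\mathbb{T}^2,\\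
R&=\{(k,l)\in\mathbb{Z}^2:kg_j+lw_j=0\text{ for $\mathcal U$-most }j\},
\end{align*}
and let $q\ge0$ be the generator of the subgroup $\{k\in\mathbb{Z}:kg_j=0\text{ for $\mathcal U$-most }j\}$ of $\mathbb{Z}$.

\begin{proposition}\label{prop:realize}
The set $H$ is a closed subgroup of $\mathbb{T}^2$ with annihilator $H^\perp=R$, and its projection to the first coordinate is $\mathbb{T}[q]$.
\end{proposition}

With Lemma~\ref{lem:dense}, this says that the limit values at $g_j$ and $w_j$ can be prescribed freely, subject only to the algebraic relations between $g_j$ and $w_j$. Relations that involve $x_1,\dots,x_n$ have no effect. This is the approximate independence announced in the introduction.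

\begin{proof}
Negligible sequences form a group under termwise addition, and $\lim_{\mathcal U}$ is additive, so $H$ is a subgroup.

\emph{$H$ is closed.} Let $(u_m,v_m)\in H$ be given by the negligible sequence $(\eta^m_j)_j$, and let $(u_m,v_m)\to(u,v)$. The set $V_m$ of all $j$ such that $\|\eta^m_j(x_i)\|<\frac1m$ for $i\le n$, $\|\eta_j^m(g_j)-u_m\|<\frac1m$ and $\|\eta_j^m(w_j)-v_m\|<\frac1m$ belongs to $\mathcal U$. Take $V$ and $m(j)$ from Lemma~\ref{lem:ultra}(a), and put $\eta_j=\eta_j^{m(j)}$ for $j\in V$ and $\eta_j=0$ otherwise. If $m(j)\ge M$, then $\|\eta_j(x_i)\|<\frac1M$,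
\[
\|\eta_j(g_j)-u\|<\tfrac1M+\sup_{m\ge M}\|u_m-u\|,\qquad\|\eta_j(w_j)-v\|<\tfrac1M+\sup_{m\ge M}\|v_m-v\|.
\]
So $(\eta_j)$ is negligible and gives the point $(u,v)$.

\emph{$H^\perp=R$.} If $(k,l)\in R$, then $k\eta_j(g_j)+l\eta_j(w_j)=0$ for $\mathcal U$-most $j$, so $ku+lv=0$ for all $(u,v)\in H$. Let $(k,l)\notin R$ and $z_j=kg_j+lw_j$. Then $z_j\to0$, and $z_j\neq0$ for $\mathcal U$-most $j$. The set $B_{1/m}^\triangleleft\setminus\{0\}$ is finite by Lemma~\ref{lem:finite}, so it contains $z_j$ for only finitely many $j$. Hence $V_m=\{j:z_j\notin B_{1/m}^\triangleleft\}\in\mathcal U$ for every $m$. Take $V$ and $m(j)$ from Lemma~\ref{lem:ultra}(a). For $j\in V$ choose $\eta_j\in B_{1/m(j)}$ with $\eta_j(z_j)\notin\mathbb{T}_+$, and put $\eta_j=0$ for $j\notin V$. Then $(\eta_j)$ is negligible, and the point $(u,v)\in H$ that it gives satisfies $\|ku+lv\|=\lim_{\mathcal U}\|\eta_j(z_j)\|\ge\frac14$. So $(k,l)\notin H^\perp$.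

\emph{The projection.} The projection of $H$ is a compact subgroup of $\mathbb{T}$ with annihilator $\{k:(k,0)\in R\}=q\mathbb{Z}$, so it equals $\mathbb{T}[q]$ by Lemma~\ref{lem:dense}.
\end{proof}

\section{Adding one term to a finite quasi-convex set}\label{sec:extend}

In this section $K$ is a compact metrizable group. We build the subsequence term by term. Quasi-convexity of $\{0,\pm x_1,\dots,\pm x_n\}$ is not enough as an induction hypothesis: to exclude the points $x_i\pm g_j$ as in the last step of Example~\ref{ex:real}, we need a character that is large at $x_i$ and still maps every $x_k$ into $\mathbb{T}_+$ after a negligible perturbation. By Lemma~\ref{lem:ultra}(b), values in the sets $P_q$ survive such perturbations. For $x\in K$ let $q(x)$ be the order of $x$ if it is finite, and $q(x)=0$ otherwise; then $q(x)x=0$ in both cases.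

\begin{definition}\label{def:good}
A tuple $(x_1,\dots,x_n)$, $n\ge0$, of elements of $K$ of order at least $4$ is \emph{good} if
\begin{enumerate}
\item[(G1)] the set $E=\{0,\pm x_1,\dots,\pm x_n\}$ is quasi-convex in $K$, and
\item[(G2)] for each $i\le n$ there is $\chi_i\in\widehat K$ with $\|\chi_i(x_i)\|>\frac18$ and $\chi_i(x_k)\in P_{q(x_k)}$ for all $k\le n$.
\end{enumerate}
\end{definition}

The condition $\chi(x)\in P_{q(x)}$ means that $\chi(x)\in\mathbb{T}_+$ if $x$ has finite order, and $\|\chi(x)\|<\frac14$ if $x$ has infinite order; it holds whenever $\|\chi(x)\|<\frac14$. The strict inequality cannot be demanded for all $x_k$, since a character takes only the values $0,\pm\frac14,\frac12$ at an element of order $4$.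

The empty tuple is good: if $y\in\{0\}^{\triangleright\triangleleft}=\widehat K^{\,\triangleleft}$, then $\{\chi(y):\chi\in\widehat K\}$ is a subgroup contained in $\mathbb{T}_+$, so it is trivial, and $y=0$ because $K$ is MAP.

\begin{proposition}\label{prop:extend}
Let $(x_1,\dots,x_n)$ be a good tuple in $K$, and let $(g_j)$ be a null sequence of elements of order at least $4$. Then $(x_1,\dots,x_n,g_j)$ is good for all but finitely many $j$.
\end{proposition}

\begin{proof}
We argue twice by contradiction. Each time we assume that a condition fails for infinitely many $j$, discard the other terms, and renumber, so that it fails for all $j$; the hypotheses on $(g_j)$ persist. We then fix a non-principal ultrafilter $\mathcal U$ and use the notation of Section~\ref{sec:small} with $G=K$. Since $kg_j\neq0$ for $k=1,2,3$ and all $j$, the number $q$ satisfies $q=0$ or $q\ge4$, so Lemmas~\ref{lem:cyclic} and~\ref{lem:ultra}(b) apply. This is where the hypothesis on the orders of the $g_j$ is used.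

\medskip
\noindent\emph{Condition} (G2). For $i\le n$, the character $\chi_i$ satisfies $\|\chi_i(g_j)\|<\frac14$ for large $j$, so it serves for the longer tuple as well. Suppose that for all $j$ no character serves for the new element $g_j$. By Proposition~\ref{prop:realize} with $w_j=0$, there is a negligible sequence $(\eta_j)$ with $\lim_{\mathcal U}\eta_j(g_j)=u_q$. For $\mathcal U$-most $j$ we have $\|\eta_j(x_k)\|<\frac14$ for all $k\le n$, $\|\eta_j(g_j)\|>\frac18$, $qg_j=0$, and $\eta_j(g_j)\in P_q$ by Lemma~\ref{lem:ultra}(b). For such $j$, if $q=0$ then $\|\eta_j(g_j)\|<\frac14$, and if $q\ge4$ then $g_j$ has finite order and $\eta_j(g_j)\in\mathbb{T}_+$. In both cases $\eta_j(g_j)\in P_{q(g_j)}$, so $\eta_j$ serves for $g_j$, a contradiction.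

\medskip
\noindent\emph{Condition} (G1). Let $E_j=E\cup\{\pm g_j\}$, and suppose that for all $j$ there is a point $y_j\in E_j^{\triangleright\triangleleft}\setminus E_j$.

\emph{Step 1: the large part of $y_j$ lies in $E$.} As $K$ is compact and metrizable, we may pass to a subsequence along which $y_j\to s\in K$. Let $\chi\in E^\triangleright$. Since $\chi(g_j)\to0$, we have $\chi\in E_j^\triangleright$ and hence $\chi(y_j)\in\mathbb{T}_+$ for large $j$, so $\chi(s)\in\mathbb{T}_+$. Thus $s\in E^{\triangleright\triangleleft}=E$. Let $w_j=y_j-s$; this is a null sequence, and we form $H$ and $R$ with it.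

\emph{Step 2: the small part $w_j$ is $\pm g_j$.} We first show that
\begin{equation}\label{eq:constraint}
(u,v)\in H\text{ and }u\in P_q\quad\Longrightarrow\quad v\in\mathbb{T}_+.
\end{equation}
Let $(\eta_j)$ be a negligible sequence that gives $(u,v)$. For $\mathcal U$-most $j$ we have $\|\eta_j(x_k)\|<\frac14$ for all $k\le n$ and, by Lemma~\ref{lem:ultra}(b), $\eta_j(g_j)\in P_q\subseteq\mathbb{T}_+$. For these $j$, $\eta_j\in E_j^\triangleright$ and so $\eta_j(y_j)\in\mathbb{T}_+$. Since $s\in E$, we have $\lim_{\mathcal U}\eta_j(s)=0$, and therefore $v=\lim_{\mathcal U}\eta_j(w_j)=\lim_{\mathcal U}\eta_j(y_j)\in\mathbb{T}_+$.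

By~\eqref{eq:constraint} with $u=0$, the subgroup $\{v:(0,v)\in H\}$ lies in $\mathbb{T}_+$, so it is trivial. The first projection $H\to\mathbb{T}[q]$ is thus a continuous bijective homomorphism of compact groups, hence a homeomorphism, and $H$ is the graph of a continuous homomorphism $f\colon\mathbb{T}[q]\to\mathbb{T}$. Such an $f$ is multiplication by an integer $l$: for $q=0$ because the characters of $\mathbb{T}$ are the maps $u\mapsto lu$, and for $q\ge4$ because $f(\frac1q)\in\mathbb{T}[q]$. Now~\eqref{eq:constraint} reads $lP_q\subseteq\mathbb{T}_+$. By Lemma~\ref{lem:cyclic}(a) we may take $l\in\{0,\pm1\}$, since $f$ depends only on $l$ modulo $q$. The pair $(l,-1)$ annihilates $H=\{(u,lu):u\in\mathbb{T}[q]\}$, so $(l,-1)\in R$ by Proposition~\ref{prop:realize}. That is, $y_j=s+lg_j$ for $\mathcal U$-most $j$. Since $y_j\notin E_j$, we have $l\neq0$ and $s\neq0$.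

\emph{Step 3: the mixed points are excluded.} Write $s=\epsilon x_i$ with $\epsilon=\pm1$, and let $\sigma=\epsilon l=\pm1$. As $E_j^{\triangleright\triangleleft}$ is symmetric,
\begin{equation}\label{eq:mixed}
x_i+\sigma g_j=\epsilon y_j\in E_j^{\triangleright\triangleleft}\quad\text{for $\mathcal U$-most }j.
\end{equation}
Let $\chi=\pm\chi_i$, with the sign chosen so that $\chi(x_i)=\alpha$ for a real number $\alpha\in(\frac18,\frac14]$. By Proposition~\ref{prop:realize} there is a negligible sequence $(\eta_j)$ with $\lim_{\mathcal U}\eta_j(g_j)=\sigma u_q$. Since $\chi(g_j)\to0$,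
\[
\textstyle\lim_{\mathcal U}(\chi+\eta_j)(x_k)=\chi(x_k)\in P_{q(x_k)}\quad(k\le n),\qquad\lim_{\mathcal U}(\chi+\eta_j)(g_j)=\sigma u_q\in P_q .
\]
Lemma~\ref{lem:ultra}(b), applied to the constant sequences $a_j=x_k$ and to $a_j=g_j$, shows that $\chi+\eta_j\in E_j^\triangleright$ for $\mathcal U$-most $j$. On the other hand,
\[
\textstyle\lim_{\mathcal U}(\chi+\eta_j)(x_i+\sigma g_j)=\alpha+u_q\in(\tfrac14,\tfrac12],
\]
so $(\chi+\eta_j)(x_i+\sigma g_j)\notin\mathbb{T}_+$ for $\mathcal U$-most $j$. This contradicts~\eqref{eq:mixed}.
\end{proof}

\section{From finite sets to sequences}\label{sec:limit}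

\subsection*{Compact metrizable groups}
Proposition~\ref{prop:extend} yields an increasing chain of finite quasi-convex sets, but a character that separates a point from one of them may be large at a later term. The remedy is to fix, at each stage, finitely many characters that confine the points of $K$ to a small neighborhood of the current set, and to choose all later terms so that these characters map them into $\mathbb{T}_+$.

\begin{proposition}\label{prop:compact}
Let $K$ be a compact metrizable group and $(g_j)$ a null sequence of elements of order at least $4$. Then $(g_j)$ has a subsequence $(x_n)_{n\ge1}$ such that $S_J=\{0\}\cup\{\pm x_n:n\in J\}$ is quasi-convex in $K$ for every $J\subseteq\{1,2,\dots\}$.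
\end{proposition}

\begin{proof}
Let $W_1\supseteq W_2\supseteq\cdots$ be a base of open neighborhoods of $0$. We choose the terms $x_n$ inductively, together with finite sets $F_{n,I}\subseteq\widehat K$ for $n\ge1$ and $I\subseteq\{1,\dots,n\}$, such that
\begin{enumerate}
\item[(i)] $(x_i)_{i\in I}$ is good for every finite set $I$;
\item[(ii)] $F_{n,I}\subseteq S_I^\triangleright$ and $F_{n,I}^\triangleleft\subseteq S_I+W_n$;
\item[(iii)] $\psi(x_k)\in\mathbb{T}_+$ whenever $\psi\in F_{n,I}$ and $k>n$.
\end{enumerate}
Suppose that $x_1,\dots,x_n$ ($n\ge0$) are chosen so that (i) holds for all $I\subseteq\{1,\dots,n\}$, and that the sets $F_{m,I}$ with $m<n$ are chosen. If $n\ge1$, let $I\subseteq\{1,\dots,n\}$. Since $S_I$ is quasi-convex, the open sets $\{y:\chi(y)\notin\mathbb{T}_+\}$ with $\chi\in S_I^\triangleright$ cover $K\setminus S_I$, hence also the compact set $K\setminus(S_I+W_n)$. A finite subcover gives $F_{n,I}$ as in (ii). Now let $x_{n+1}=g_j$, where $j$ exceeds all indices used before and is so large that the tuple $((x_i)_{i\in I},g_j)$ is good for each $I\subseteq\{1,\dots,n\}$ and $\psi(g_j)\in\mathbb{T}_+$ for each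 $\psi$ in the sets $F_{m,I}$ with $m\le n$. These are finitely many conditions, and each holds for large $j$, by Proposition~\ref{prop:extend} and because $\psi(g_j)\to0$.

Let $J\subseteq\{1,2,\dots\}$ and $y\in S_J^{\triangleright\triangleleft}$. Fix $n\ge1$ and let $I=J\cap\{1,\dots,n\}$. By (ii) and (iii), $F_{n,I}\subseteq S_J^\triangleright$, so $y\in F_{n,I}^\triangleleft\subseteq S_I+W_n\subseteq S_J+W_n$. Thus $y-W_n$ meets $S_J$ for every $n$, and $y\in\overline{S_J}$. The set $S_J$ is compact, since every neighborhood of $0$ contains all but finitely many of its points. Hence $y\in S_J$.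
\end{proof}

\subsection*{MAP groups}
A countable group $D$ of characters maps $G$ into the compact metrizable group $D^*$. This map may have a kernel when $G$ is large, and the characters in $D$ cannot tell a point $s$ of the sequence from $s+h$ with $h$ in the kernel. To separate $s+h$ we take a character $\chi$ that is large at $h$ and subtract from it some $\psi\in D$ that is close to $\chi$ on the whole sequence. So $D$ should be dense in $\widehat G$ for uniform convergence on the sequence.

\begin{lemma}\label{lem:reduce}
Let $G$ be a MAP group and $(g_j)$ a null sequence in $G$. There are a compact metrizable group $K$ and a continuous homomorphism $\rho\colon G\to K$, injective on the subgroup generated by the $g_j$, with the following property: if $S\subseteq\{0\}\cup\{\pm g_j:j\in\mathbb{N}\}$ and $\rho(S)$ is quasi-convex in $K$, then $S$ is quasi-convex in $G$.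
\end{lemma}

\begin{proof}
The null sequences in $\mathbb{T}$ form a metric space under $\sup_j\|t_j-t'_j\|$. It is separable, since the sequences with rational terms and finitely many non-zero terms are dense, and so each of its subspaces is separable. For $\chi\in\widehat G$ the sequence $(\chi(g_j))_j$ is null. Hence there is a countable subset of $\widehat G$, and then a countable subgroup $D\le\widehat G$, such that
\begin{equation}\label{eq:uniform}
\text{for all }\chi\in\widehat G\text{ and }\varepsilon>0\text{ there is }\psi\in D\text{ with }\sup_j\|\chi(g_j)-\psi(g_j)\|<\varepsilon.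
\end{equation}
Let $K=D^*$ and $\rho(g)(\psi)=\psi(g)$ for $g\in G$, $\psi\in D$. The group $K$ is compact and metrizable, the homomorphism $\rho$ is continuous because each $\psi$ is, and $\ker\rho=\bigcap_{\psi\in D}\ker\psi$.

Let $a=\sum_jk_jg_j\neq0$ be a finite sum. Since $G$ is MAP, $\chi(a)\neq0$ for some $\chi$. Take $\psi$ as in~\eqref{eq:uniform} with $\varepsilon=\|\chi(a)\|/\sum_j|k_j|$. Then $\|\chi(a)-\psi(a)\|<\|\chi(a)\|$, so $\psi(a)\neq0$ and $a\notin\ker\rho$.

Let $S$ be as in the statement and $y\in S^{\triangleright\triangleleft}$. If $\theta\in\rho(S)^\triangleright$, then $\theta\circ\rho\in S^\triangleright$, so $\theta(\rho(y))\in\mathbb{T}_+$. Thus $\rho(y)\in\rho(S)^{\triangleright\triangleleft}=\rho(S)$, and $y=s+h$ with $s\in S$ and $h\in\ker\rho$. Suppose that $h\neq0$. Since $G$ is MAP, the subgroup $\{\chi(h):\chi\in\widehat G\}$ of $\mathbb{T}$ is non-trivial, and by Lemma~\ref{lem:arc}(a) there is $\chi$ with $\|\chi(h)\|>\frac14$. Take $\psi$ as in~\eqref{eq:uniform} with $\varepsilon=\|\chi(h)\|-\frac14\le\frac14$. Then $\|(\chi-\psi)(t)\|<\varepsilon$ for all $t\in S$, so $\chi-\psi\in S^\triangleright$.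 As $\psi(h)=0$,
\[
\|(\chi-\psi)(y)\|=\|\chi(h)+(\chi-\psi)(s)\|>\|\chi(h)\|-\varepsilon=\tfrac14,
\]
contrary to $y\in S^{\triangleright\triangleleft}$. Hence $h=0$ and $y=s\in S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
Let $\rho\colon G\to K$ be as in Lemma~\ref{lem:reduce}. The sequence $(\rho(g_j))$ is null by continuity, and its terms have order at least $4$ because $\rho$ is injective on the subgroup generated by the $g_j$. Proposition~\ref{prop:compact} gives a subsequence $(x_n)$ of $(g_j)$ such that $\rho(S_J)$ is quasi-convex in $K$ for every $J$. By Lemma~\ref{lem:reduce}, $S_J$ is quasi-convex in $G$ for every $J$. Finally, $x_n\to0$ and $x_n\neq0$ in the Hausdorff group $G$, so no value is taken by infinitely many $x_n$. Hence $S_J$ is infinite whenever $J$ is, and every subsequence of $(x_n)$ is a non-trivial quasi-convex null sequence.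
\end{proof}

\begin{thebibliography}{1}

\bibitem{DL}
D.~Dikranjan and G\'abor Luk\'acs,
\emph{Compact-like abelian groups without non-trivial quasi-convex null sequences},
arXiv:1007.1927 (2010).

\end{thebibliography}
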